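# No logarithms in the heat expansion of basic Dirac Laplacians

Notation used throughout. For $t\to0^+$ (or $\tau\to+\infty$), $A\sim\sum_jA_j$ means an asymptotic expansion: for every exponent, finitely many terms approximate $A$ up to an error of that order. Expansions in the scale $t^{\alpha}(\log t)^k$ or $\tau^{-p}(\log\tau)^k$, with discrete exponents and finitely many $k$ for each exponent, have unique coefficients: divide by the largest term and pass to the limit, one term after another. Haar measures of compact groups have total mass $1$.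

## 1. Heat traces over a finite group of isometries

Let $(N,g)$ be a closed Riemannian manifold, $n=\dim N$, and let $\mathcal E\to N$ be a Hermitian vector bundle. Let $G$ be a compact Lie group acting isometrically on $N$, with a lift to $\mathcal E$ preserving the metric. It acts on sections by $(gs)(x)=g\,s(g^{-1}x)$. Let $\tilde L$ be a $G$-equivariant second order differential operator on $\Gamma(N,\mathcal E)$, symmetric for the Riemannian density $d\mathrm{vol}_g$, with principal symbol $|\eta|_g^2\,\mathrm{Id}$. Such an operator is a symmetric generalized Laplacian on a closed manifold. Hence it is essentially self-adjoint and bounded below, and it has discrete spectrum and smooth eigensections. How does the heat trace on the *invariant* sections behave as $t\to0^+$?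

The basic tool is the heat kernel $k_t(x,y)$ of $e^{-t\tilde L}$. By Berline–Getzler–Vergne, *Heat Kernels and Dirac Operators*, Thm 2.30,
$$k_t(x,y)=(4\pi t)^{-n/2}e^{-d(x,y)^2/4t}\sum_{i=0}^{N_1}t^iu_i(x,y)+O(t^{N_2})\quad\text{uniformly on }N\times N,\tag{1}$$
with $u_i$ smooth, supported where $d(x,y)$ is less than the injectivity radius, and $N_2\to\infty$ as $N_1\to\infty$.

The projection onto invariant sections is $P=\int_Gg^{-1}dg$, and it commutes with $e^{-t\tilde L}$. Since $(g^{-1}e^{-t\tilde L}s)(x)=\int_N g^{-1}k_t(gx,y)s(y)\,d\mathrm{vol}_g(y)$, we get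
$$T(t):=\mathrm{Tr}\big(e^{-t\tilde L}|_{L^2(N,\mathcal E)^G}\big)=\mathrm{Tr}(Pe^{-t\tilde L})=\int_G\int_N\mathrm{tr}\big(g^{-1}k_t(gx,x)\big)\,d\mathrm{vol}_g(x)\,dg .\tag{2}$$

**Proposition 1 (finite groups).** If $G$ is finite, then $T(t)\sim\sum_{j\ge-n}c_jt^{j/2}$, without logarithms.

We first need the shape of the squared distance in a chart.

**Lemma 2.** Fix $x_0\in N$ and coordinates near $x_0$. On every sufficiently small neighborhood $\Omega$ of $x_0$ that is convex in the coordinates,
$$d(z,z')^2=\langle z-z',\mathcal A(z,z')(z-z')\rangle\qquad(z,z'\in\Omega),\tag{3}$$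
where $\mathcal A$ is smooth with all derivatives bounded, has symmetric values, and satisfies $\mathcal A\ge c_0>0$.

*Proof.* Let $\Omega$ have compact closure in the chart and diameter below the injectivity radius, so that $d^2$ is smooth. For fixed $z'$ the function $d(\cdot,z')^2$ vanishes to second order at $z'$, and its Hessian there is $2g(z')$. Taylor's formula along the segment from $z'$ to $z$ gives (3) with
$$\mathcal A(z,z')=\int_0^1(1-s)\,\mathrm{Hess}_z\,d^2(\cdot,z')\big|_{z'+s(z-z')}\,ds .$$
On the diagonal $\mathcal A(z',z')=\tfrac12\cdot2g(z')=g(z')>0$. By continuity $\mathcal A\ge c_0>0$ after shrinking $\Omega$. $\square$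

*Proof of Proposition 1.* By (2) it suffices to expand $T_g(t)=\int_N\mathrm{tr}(g^{-1}k_t(gx,x))\,d\mathrm{vol}_g(x)$ for one fixed $g$. Use a partition of unity on $N$. If the support of a piece $\phi$ misses the fixed points of $g$, then $d(gx,x)\ge c>0$ on it, and by (1) the piece contributes $O(t^{N_2})$. The other pieces may be supported in a small ball around a fixed point $x_0$.

Use normal coordinates $\exp_{x_0}$ on $V=T_{x_0}N$. Since $g$ is an isometry fixing $x_0$, in these coordinates it is the orthogonal map $h=d_{x_0}g$. By Lemma 2, with $\epsilon=\sqrt t$, the piece is, up to $O(t^{N_2})$, a sum over $i$ of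
$$\frac{t^i}{(4\pi t)^{n/2}}\int_V\psi_i(x)\,\exp\Big(-\tfrac14\Big\langle\tfrac{hx-x}\epsilon,\mathcal A(hx,x)\tfrac{hx-x}\epsilon\Big\rangle\Big)dx,$$
with $\psi_i\in C_c^\infty(V)$. Split $V=V_0\oplus V_1$ with $V_0=\ker(1-h)$ and $V_1=V_0^\perp$. The orthogonal map $h$ preserves $V_1$, and $1-h$ is invertible on $V_1$. Put $x=v+\epsilon y$ with $v\in V_0$, $y\in V_1$. Then $(hx-x)/\epsilon=(h-1)y$ and $dx=\epsilon^{\dim V_1}dv\,dy$. The integrand is now smooth in $(v,y,\epsilon)$, including at $\epsilon=0$, it is supported in $v\in$ a compact set, and each $\epsilon$-derivative is bounded by $C(1+|y|)^Me^{-c|y|^2}$, because $|(h-1)y|\ge c'|y|$ on $V_1$. Taylor's formula in $\epsilon$ gives an expansion in the powers $\epsilon^{-n+2i+\dim V_1+j}$, $j\ge0$. $\square$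

**Example (reflection of the circle).** Let $N=\mathbb R/2\pi\mathbb Z$, $G=\{1,g\}$ with $g(x)=-x$, and $\tilde L=-d^2/dx^2$ on functions. The invariant eigenfunctions are $\cos nx$, $n\ge0$, so $T(t)=\sum_{n\ge0}e^{-tn^2}$. The identity contributes $\frac12\sum_{n\in\mathbb Z}e^{-tn^2}=\frac12\sqrt{\pi/t}+O(t^\infty)$ by Poisson summation. The reflection has trace $1-1=0$ on $\mathrm{span}(\cos nx,\sin nx)$ for $n\ge1$, and trace $1$ on constants, so it contributes exactly $\frac12$. Thus
$$T(t)=\tfrac{\sqrt\pi}2\,t^{-1/2}+\tfrac12+O(t^\infty).\tag{4}$$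

What changes when $G$ is an infinite compact group? The sum over $g$ becomes an integral, and the proof used the bound $|(h-1)y|\ge c'|y|$ for one fixed $h$. When $h$ varies in a positive-dimensional isotropy group and tends to $1$, the constant $c'$ tends to $0$ and $\dim V_1$ jumps. Logarithms could enter there. The next section explains how a foliation leads to exactly this question.

## 2. Basic Dirac operators and the two theorems

**Riemannian foliations.** Let $M$ be a closed manifold with a foliation $\mathcal F$ of codimension $q$, and $Q=N\mathcal F=TM/T\mathcal F$. The foliation is Riemannian, with bundle-like metric on $M$, if the metric induced on $Q\cong(T\mathcal F)^\perp$ is invariant under the holonomy along leaves: locally, $M\to T$ is a Riemannian submersion onto a $q$-dimensional transversal. The *transverse Levi-Civita connection* $\nabla^Q$ is locally the pull-back of the Levi-Civita connection of $T$. A function is *basic* if it is constant on leaves. A form is basic if it is locally pulled back from $T$.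

**Two examples.** (i) On the flat torus $T^2$, lines of irrational slope: each leaf is dense, so basic functions are constant. (ii) On $S^3\subset\mathbb C^2$, the orbits of the isometric flow $(e^{is}z_1,e^{i\alpha s}z_2)$ with $\alpha$ irrational: $q=2$, and the leaf closures are the orbits of the torus $T^2$ acting on the two coordinates. They are the tori $|z_1|=\mathrm{const}\in(0,1)$ and the two circles $z_1=0$, $z_2=0$. So the dimension of leaf closures can jump.

**Basic Dirac operators.** Let $E=E^+\oplus E^-$ be a $\mathbb Z_2$-graded foliated Hermitian bundle over $M$, a bundle of $\mathrm{Cl}(Q)$-modules with $c(v)^2=-|v|^2$, where $c(v)$ is skew-Hermitian and odd for $v\in Q$. Let $\nabla^E$ be a basic metric connection preserving the grading and compatible with Clifford multiplication. "Basic" means that $\nabla^E$ restricts to the given flat partial connection along the leaves and that $i_XR^E=0$ for $X\in T\mathcal F$. "Compatible" means $\nabla^E_Z(c(v)s)=c(\nabla^Q_Zv)s+c(v)\nabla^E_Zs$. The basic sections $\Gamma_b(M,E)$ are those parallel along the leaves.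 Let $\kappa_b$ be the basic component of the mean curvature one-form of the leaves; its smoothness is part of the data. Put
$$D_{tr}=\sum_{j=1}^qc(e_j)\nabla^E_{e_j},\qquad D_b^E=\big(D_{tr}-\tfrac12c(\kappa_b^\sharp)\big)\big|_{\Gamma_b(M,E)}:\Gamma_b(M,E)\to\Gamma_b(M,E),$$
with $(e_j)$ a local orthonormal frame of $Q$. This operator is odd. Let $D_b^{E+}$ be its restriction to $\Gamma_b(M,E^+)$. With adjoints taken *on basic sections* for $\langle s_1,s_2\rangle=\int_M(s_1,s_2)_E\,dV$ ($dV$ the Riemannian volume of the bundle-like metric), set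
$$L^+=(D_b^{E+})^{\mathrm{adj}}D_b^{E+},\qquad L^-=D_b^{E+}(D_b^{E+})^{\mathrm{adj}} .$$

We take the following as known. The operators $L^\pm$ are essentially self-adjoint. Their spectra consist of nonnegative eigenvalues of finite multiplicity, with the same positive part (counting multiplicities) for $L^+$ and $L^-$. The principal transverse symbol is $\sigma(L^\pm)(\xi_x)=|\xi_x|^2I_x$. The heat operators are trace class, and if $\overline q$ is the codimension of the leaf closures of maximal dimension, then
$$\mathrm{Tr}\,e^{-tL^\pm}\sim\frac1{t^{\overline q/2}}\Big(a_0^\pm+\sum_{j\ge1,\;0\le k<K_0}a^\pm_{j,k}\,t^{j/2}(\log t)^k\Big),\tag{5}$$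
where $K_0$ is at most the number of different dimensions of closures of infinitesimal holonomy groups of the leaves. Also $a_{j,k}^\pm=0$ whenever $j\le\overline q$ and $k>0$. Brüning, Kamber and Richardson ("Index theory for basic Dirac operators on Riemannian foliations", arXiv:1008.1757) conjecture that all the logarithmic terms vanish. This is what we prove.

**Theorem 3.** In this situation $a^\pm_{j,k}=0$ for all $j\ge1$ and all $k>0$. Hence $\mathrm{Tr}\,e^{-tL^\pm}\sim t^{-\overline q/2}\sum_{j\ge0}a_j^\pm t^{j/2}$.

It is deduced from a statement about group actions.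

**Theorem 4.** Let $G$ be a compact Lie group acting smoothly and isometrically on a closed Riemannian manifold $(N,g)$, $n=\dim N$. Let $\mathcal E\to N$ be a $G$-equivariant Hermitian bundle with invariant metric, $\mu$ a $G$-invariant smooth positive density, and $\tilde L$ a $G$-equivariant second order differential operator on $\Gamma(N,\mathcal E)$, symmetric in $L^2(N,\mathcal E;\mu)$, with principal symbol $|\eta|_g^2\,\mathrm{Id}$. Then, as $t\to0^+$,
$$\mathrm{Tr}\big(e^{-t\tilde L}|_{L^2(N,\mathcal E)^G}\big)\sim\sum_{j\ge-n}c_j\,t^{j/2},$$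
with no logarithmic terms.

**Example (the half-integer steps cannot be removed).** Let $M$ be the mapping torus of the reflection $x\mapsto-x$ of $\mathbb R/2\pi\mathbb Z$, with the flat metric, suspension direction of unit length, foliated by the suspension flow lines. All leaves are closed geodesics, so $q=\overline q=1$ and $\kappa=0$. Take $E=\Lambda Q^*\otimes\mathbb C$, $E^+=\Lambda^0$, $c(v)=v^\flat\wedge-i_v$. Then $c(v)^2=-(v^\flat\wedge i_v+i_vv^\flat\wedge)=-|v|^2$. Basic functions are the even functions on the circle, $D_b^{E+}f=f'\,dx$, and $L^+=-d^2/dx^2$. Its trace is (4): $\mathrm{Tr}\,e^{-tL^+}=t^{-1/2}\big(\frac{\sqrt\pi}2+\frac12t^{1/2}\big)+O(t^\infty)$, so $a_1^+=\frac12\ne0$.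

## 3. Rotations of the plane: where pointwise asymptotics fail

We isolate the local difficulty. Let $x_0\in N$ have isotropy group $H=G_{x_0}$, acting orthogonally on the normal space $V$ of the orbit. Section 7 will show that the contribution of a neighborhood of the orbit $Gx_0$ is built from integrals
$$\int_H\int_VF\big(x,h,\tfrac{hx-x}\epsilon,\epsilon\big)\,dx\,dh,\qquad\epsilon=\sqrt t,\tag{6}$$
with $F(x,h,w,\epsilon)$ smooth, compactly supported in $x$, rapidly decreasing in $w$. For $G$ finite this is the integral of Section 1. If $F$ does not depend on $\epsilon$, write it as a Fourier integral in $w$, $F=\int_Va(x,\xi,h)e^{-i\langle\xi,w\rangle}d\xi$, and put $\tau=1/\epsilon$. Then (6) becomes an oscillatory integral.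

**Definition (the local model).** Let $H$ be a compact Lie group acting orthogonally, not necessarily faithfully, on a Euclidean space $V$, $\dim V=d$. Put $X=V\times V\times H$ with density $dx\,d\xi\,dh$ and
$$f(x,\xi,h)=\langle\xi,(1-h)x\rangle .$$
Let $\mathcal S(X)$ be the Fréchet space of smooth functions on $X$ that are Schwartz in $(x,\xi)$, uniformly in $h$ and with all $h$-derivatives. For $a\in\mathcal S(X)$ put $I(\tau;a)=\int_Xe^{i\tau f}a$.

**Proposition 5.** For every $a\in\mathcal S(X)$: $I(\tau;a)\sim\sum_{j\in\mathbb Z_{\ge0}}c_j(a)\tau^{-j}$ as $\tau\to+\infty$, without logarithms.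

**The plane.** Let $H=SO(2)$, $V=\mathbb R^2$, $a=e^{-(|x|^2+|\xi|^2)/2}$. For a rotation $h$ by $\theta$ the $\xi$-integral gives $2\pi e^{-\tau^2|(1-h)x|^2/2}$, and $|(1-h)x|^2=(2-2\cos\theta)|x|^2$. Hence the $(x,\xi)$-integral is
$$I_\theta(\tau)=\frac{(2\pi)^2}{1+\tau^2(2-2\cos\theta)} .$$
The sensible first approach is to repeat Section 1: expand for each $h$, then integrate over $h$. For $\theta\ne0$ this gives $I_\theta\sim(2\pi)^2\tau^{-2}/(2-2\cos\theta)+\dots$, whose leading coefficient behaves like $\theta^{-2}$ and is *not integrable* at $\theta=0$. At $\theta=0$ itself $I_\theta$ is constant in $\tau$. So the expansions cannot be integrated term by term. Nor can one ignore the region near $\theta=0$: if an amplitude behaved there like $|\theta|$, a model contribution would be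
$$\int_0^1\frac{\theta\,d\theta}{1+\tau^2\theta^2}=\frac{\log(1+\tau^2)}{2\tau^2},$$
a true logarithm. Yet here the exact answer has none. Since $\frac1{2\pi}\int_0^{2\pi}\frac{d\theta}{A-B\cos\theta}=(A^2-B^2)^{-1/2}$ with $A=1+2\tau^2$, $B=2\tau^2$,
$$I(\tau)=\frac{(2\pi)^2}{\sqrt{1+4\tau^2}}=2\pi^2\tau^{-1}\Big(1-\frac1{8\tau^2}+\cdots\Big).\tag{7}$$

The square root is suggestive. If $z\in(0,1)$ is defined by $\tau=z^{1/2}/(1-z)$, then $1+4\tau^2=\big(\frac{1+z}{1-z}\big)^2$ and
$$I=(2\pi)^2\frac{1-z}{1+z}=(2\pi)^2(1-z)^2\cdot\frac1{1-z^2} .$$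
The factor $\frac1{1-z^2}=\sum_kz^{2k}$ counts the $SO(2)$-invariant polynomials on $\mathbb R^2$, namely the powers of $|x|^2$, by degree. In general, for a Gaussian amplitude the integral is a Hilbert series of invariants, hence *rational*, and a rational function has no logarithms.

**This plane does occur in foliations.** In example (ii), $T^2$ acts on the bundle $\hat M^+$ of oriented orthonormal frames of $Q$. A $t\in T^2$ fixing a frame fixes its base point. If the base point is not on one of the two circles, then $t=1$. On the circle $z_1=0$ the stabilizer rotates $Q\cong\{z_1\}$ simply transitively on oriented frames, so again $t=1$; similarly on $z_2=0$. So $T^2$ acts freely, and $\hat M^+/T^2$ is a closed surface. The structure group $SO(2)$ acts on it, freely away from the two circles, because $ug=tu$ forces $t$ to fix the base point, hence $t=1$ and $g=1$. Over each circle there is one fixed point. At such a point $SO(2)$ acts faithfully on the tangent plane, that is, by rotations.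

The proof of Proposition 5 has three parts: an expansion that may contain logarithms but whose coefficients are continuous in $a$ (Section 4); an exact evaluation for a special family of $a$ (Section 5); density of this family (Section 6).

## 4. An expansion with continuous coefficients

**Claim 6.** There are $r\ge1$, $K\ge0$ and continuous linear functionals $c_{p,k}$ on $\mathcal S(X)$, $p\in\frac1r\mathbb Z_{\ge0}$, $0\le k\le K$, such that for all $a\in\mathcal S(X)$
$$I(\tau;a)\sim\sum_{p,k}c_{p,k}(a)\,\tau^{-p}(\log\tau)^k\qquad(\tau\to+\infty).$$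

**Step 4a: amplitudes with support in a fixed compact set.** The purpose is to get the expansion, with the same $r,K$ for all amplitudes in
$$C_B^\infty=\{a\in C^\infty(X):\mathrm{supp}\,a\subset B\},\qquad B=\{|x|\le2,\ |\xi|\le2\}\times H .$$
The manifold $X$ and the function $f$ are real analytic. On a component of $X$ where $f\equiv0$ the contribution is constant in $\tau$. On the other components $f$ vanishes on no nonempty open set. Since $f$ is linear in $\xi$, $f=\langle\xi,\partial_\xi f\rangle$, so $f$ has no critical point where $f\ne0$.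

Let $A=\{f=0\}$ in these other components. Near points of $A$ use resolution of singularities in Atiyah's form (CPAM 23 (1970)): each point of $A$ has a neighborhood $U$ and a proper real analytic map $\pi:\tilde U\to U$ from a real analytic manifold, an isomorphism off $\tilde A=\pi^{-1}(A)$, such that near each point of $\tilde U$ there are centered analytic coordinates $u=(u_1,\dots,u_N)$ with
$$f\circ\pi=e(u)\,u^k,\qquad e\text{ nowhere zero},\quad k\text{ a multi-index}.$$
We take $U$ inside a coordinate chart of $X$. Cover the part of $B$ in these components by finitely many open sets, each either such a $U$ or disjoint from $A$, and use a partition of unity on $B$. For each piece in a $U$, the preimage under $\pi$ of its support is compact. Use a partition of unity there, subordinate to charts centered at points of $\tilde A$ and open subsets of $\tilde U\setminus\tilde A$. Since $A$ and $\tilde A$ have measure zero, integrals may be pulled back by $\pi$, with factor $|J|$, $J$ the Jacobian of $\pi$.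

Pieces supported where $f\ne0$, or $f\circ\pi\neq0$, contribute $O(\tau^{-\infty})$: there are no critical points there ($\pi$ is an isomorphism off $\tilde A$), so one integrates by parts.

On a chart centered at a point of $\tilde A$ we have $k\ne0$. Replace one $u_i$ with $k_i>0$ by $u_i|e|^{1/k_i}$. This is an analytic coordinate change near the center, because its derivative there is $|e(0)|^{1/k_i}du_i$. So we may assume $f\circ\pi=\pm u^k$ on a small cube. The analytic function $J$ does not vanish off $\tilde A=\{u^k=0\}$, so it has constant sign on each open orthant of the cube, and $|J|=\pm J$ there is smooth up to the boundary of the orthant. Reflecting coordinates, we are left with finitely many integrals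
$$I_\pm(\tau)=\int_{\mathbb R_+^N}e^{\pm i\tau u^k}\beta(u)\,du,\qquad\beta\in C_c^\infty(\mathbb R^N),\ k\neq0.$$

Consider $Z(s)=\int_{\mathbb R_+^N}u^{-ks}\beta(u)\,du$ for $\mathrm{Re}\,s<1/\max k_i$. In one variable, $\int_0^\infty u^{-ks}\beta\,du=\frac{-1}{1-ks}\int_0^\infty u^{1-ks}\beta'\,du$. Repeating this $\ell$ times in each variable with $k_i>0$,
$$Z(s)=\prod_{i:k_i>0}\ \prod_{l=1}^\ell\frac{-1}{l-k_is}\ \int_{\mathbb R_+^N}u^{-ks}\Big(\prod_{k_i>0}u_i^\ell\partial_i^\ell\Big)\beta\,du .\tag{8}$$
The last integral converges for $\mathrm{Re}\,s<(\ell+1)/\max k_i$ and is bounded on closed vertical substrips. As $\ell$ is arbitrary, $Z$ is meromorphic on $\mathbb C$, with poles only at $s=l/k_i$, $l\ge1$, of order $\le N$. In a fixed bounded vertical strip $\ell$ may be taken as large as we like, and the prefactor is $O(|\mathrm{Im}\,s|^{-\ell})$. So $Z$ is rapidly decreasing as $|\mathrm{Im}\,s|\to\infty$, uniformly in bounded vertical strips.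

For $\gamma\in(0,1]$ and $0<c<1/\max k_i$ insert the Mellin formula $e^{-w}=\frac1{2\pi i}\int_{(c)}\Gamma(s)w^{-s}ds$, valid for $|\arg w|<\pi/2$, with $w=(\gamma\mp i)\tau u^k$. Here $\arg w$ is constant and in absolute value less than $\pi/2$, so by Stirling the $s$-integral converges absolutely. The factor $u^{-kc}$ is integrable against $|\beta|$, so Fubini applies:
$$\int_{\mathbb R_+^N}e^{-(\gamma\mp i)\tau u^k}\beta\,du=\frac1{2\pi i}\int_{(c)}\Gamma(s)(\gamma\mp i)^{-s}Z(s)\,\tau^{-s}\,ds .$$
Since $|\arg(\gamma\mp i)|\le\pi/2$ for $\gamma\in[0,1]$, Stirling gives $|\Gamma(s)(\gamma\mp i)^{-s}|\le C(1+|\mathrm{Im}\,s|)^{C'}$ on closed bounded vertical strips in $\mathrm{Re}\,s>0$, uniformly in $\gamma$. As $Z$ decreases rapidly, dominated convergence allows $\gamma\to0$ on both sides: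
$$I_\pm(\tau)=\frac1{2\pi i}\int_{(c)}\Gamma(s)(\mp i)^{-s}Z(s)\,\tau^{-s}\,ds .\tag{9}$$
Now shift the contour to the right. The function $\Gamma$ has no poles there, and a pole of $Z$ at $l/k_i$ of order $\le N$ contributes terms $\tau^{-l/k_i}(\log\tau)^j$, $0\le j<N$. The integral over $\mathrm{Re}\,s=c'$ is $O(\tau^{-c'})$. The charts do not depend on the amplitude and are finite in number. So a common $r$ (a common multiple of the $k_i$) and $K=N-1$ serve all $a\in C_B^\infty$.

**A check: single pieces do produce logarithms.** Take $N=2$, $k=(1,1)$. By (8) with $\ell=1$, $Z(s)=(1-s)^{-2}\int_{\mathbb R_+^2} (uv)^{1-s}\partial_u\partial_v\beta\,du\,dv$ near $s=1$, and the integral equals $\beta(0)$ at $s=1$. Moving the contour past $s=1$ contributes minus the residue, whose logarithmic part is $+(\mp i)^{-1}\beta(0)\frac{\log\tau}\tau=\pm i\,\beta(0)\frac{\log\tau}\tau$. For $\int_{\mathbb R^2}e^{i\tau uv}\beta$ there are two quadrants with each sign, so the total is $2i\beta(0)-2i\beta(0)=0$ times $\frac{\log\tau}\tau$. Logarithms are present in individual pieces,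 and their cancellation concerns several pieces at once. For our $f$ the resolution is not explicit, so this cancellation cannot be read off the charts. We keep from this step only the *existence* of the expansion.

**Step 4b: continuity and a uniform remainder on $C_B^\infty$.** Order the scale by increasing $p$ and, for equal $p$, decreasing $k$. Then $c_{p,k}(a)$ is the limit along $\tau=2,3,4,\dots$ of $\tau^p(\log\tau)^{-k}$ times ($I(\tau;a)$ minus the preceding terms). By induction this is a pointwise limit of a sequence of continuous functionals on the Fréchet space $C_B^\infty$, hence continuous by Banach–Steinhaus.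

Let $N_0\notin\frac1r\mathbb Z$, $N_0>0$. The continuous functionals $\tau^{N_0}\big(I(\tau;\cdot)-\sum_{p<N_0,k}c_{p,k}\,\tau^{-p}(\log\tau)^k\big)$, $\tau\ge1$, are pointwise bounded: for large $\tau$ by the expansion, whose next exponent exceeds $N_0$, and on bounded $\tau$-intervals trivially. Hence they are equicontinuous: for some $M=M(N_0)$,
$$\Big|I(\tau;a)-\sum_{p<N_0,k}c_{p,k}(a)\tau^{-p}(\log\tau)^k\Big|\le C\,\tau^{-N_0}\|a\|_{C^M}\qquad(\tau\ge1,\ a\in C_B^\infty).\tag{10}$$

**Step 4c: Schwartz amplitudes.** The purpose is to remove the support condition, using that $f$ is homogeneous in $x$ and in $\xi$. Let $1=\sum_{i\ge0}\chi_i$ be a dyadic partition of unity on $V$: $\chi_0$ is supported in $|x|\le2$ and $\chi_i(x)=\chi(2^{-i}x)$ for $i\ge1$, $\chi$ supported in $\frac12\le|x|\le2$. Let $\tilde a_{il}(x,\xi,h)$ be $\chi_i(x)\chi_l(\xi)a$ evaluated at $(2^ix,2^l\xi,h)$. Then $\tilde a_{il}\in C_B^\infty$, and from $f(2^ix,2^l\xi,h)=2^{i+l}f(x,\xi,h)$,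
$$I(\tau;a)=\sum_{i,l\ge0}2^{(i+l)d}\,I(2^{i+l}\tau;\tilde a_{il}).$$
On the support of $\chi_i(x)\chi_l(\xi)$ one has $(1+|x|)(1+|\xi|)\ge c\,2^{i+l}$, and $M$ derivatives of $\tilde a_{il}$ cost at most a factor $C\,2^{M(i+l)}$. As $a$ is Schwartz, for every $M'$
$$\|\tilde a_{il}\|_{C^M}\le C_{M,M'}\,2^{-M'(i+l)},\qquad C_{M,M'}\text{ bounded by a seminorm of }a .$$
Insert the expansions (10) at $2^{i+l}\tau$, with $\log(2^{i+l}\tau)=\log\tau+(i+l)\log2$. The coefficient of $\tau^{-p}(\log\tau)^k$ becomes
$$\sum_{i,l}2^{(i+l)(d-p)}\sum_{k'\ge k}\tbinom{k'}k\big((i+l)\log2\big)^{k'-k}c_{p,k'}(\tilde a_{il}).$$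
By continuity of $c_{p,k'}$ on $C_B^\infty$ it is dominated by $\sum_{i,l}2^{(i+l)d}(1+i+l)^K2^{-M'(i+l)}$ times a seminorm of $a$. For $M'$ large it converges and defines a continuous functional on $\mathcal S(X)$. The remainders sum to at most $\sum_{i,l}2^{(i+l)d}\,C(2^{i+l}\tau)^{-N_0}C_{M,M'}2^{-M'(i+l)}=O(\tau^{-N_0})$. This proves Claim 6. $\square$

## 5. Gaussian amplitudes and Hilbert series of invariants

**Claim 7.** Let $a=p(x,\xi)\,e^{-(|x|^2+|\xi|^2)/2}\,b(h)$ with $p$ a polynomial and $b$ a matrix coefficient of a finite-dimensional representation of $H$. Then for large $\tau$, $I(\tau;a)$ equals a convergent power series in $\epsilon=1/\tau$.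

**Step 5a: the Gaussian integral.** The purpose is to do the $(x,\xi)$-integral for fixed $h$, with sources $\alpha,\beta\in V$ that generate the polynomial $p$. The $\xi$-integral of $e^{i\tau\langle\xi,(1-h)x\rangle-|\xi|^2/2+\langle\beta,\xi\rangle}$ is
$$(2\pi)^{d/2}\exp\big(\tfrac12|\beta|^2+i\tau\langle\beta,(1-h)x\rangle-\tfrac12\tau^2|(1-h)x|^2\big).$$
The $x$-integral is then Gaussian with quadratic form $S$ and linear term $\gamma$:
$$\iint e^{i\tau\langle\xi,(1-h)x\rangle-\frac12(|x|^2+|\xi|^2)+\langle\alpha,x\rangle+\langle\beta,\xi\rangle}dx\,d\xi=(2\pi)^d\det(S)^{-1/2}\exp\big(\tfrac12|\beta|^2+\tfrac12\langle\gamma,S^{-1}\gamma\rangle\big),$$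
$$S=1+\tau^2(1-h)^T(1-h),\qquad\gamma=\alpha+i\tau(1-h)^T\beta,$$
with the bilinear pairing.

**Step 5b: a rational parametrization.** The purpose is to remove the square root of $\det S$. Define $z\in(0,1)$ by $z+z^{-1}=2+\epsilon^2$, that is, $\epsilon=z^{-1/2}-z^{1/2}$. Then $\epsilon^2z=(1-z)^2$ and $\tau=z^{1/2}/(1-z)$. Since $h^T=h^{-1}$ and $(1-zh)(1-zh^{-1})=z\,(z+z^{-1}-h-h^{-1})$,
$$S=\epsilon^{-2}(\epsilon^2+2-h-h^{-1})=(1-z)^{-2}(1-zh)(1-zh^{-1}).$$
Now $\det(1-zh^{-1})=\det(1-zh^T)=\det(1-zh)$. This is nonzero for $0\le z<1$ and equals $1$ at $z=0$, so it is positive. Hence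
$$\det(S)^{-1/2}=\frac{(1-z)^d}{\det(1-zh)},\qquad S^{-1}=\frac{(1-z)^2}{\det(1-zh)^2}\,\mathrm{adj}(1-zh)\,\mathrm{adj}(1-zh^{-1}).\tag{11}$$

**Step 5c: the polynomial factor.** Apply $p(\partial_\alpha,\partial_\beta)$ at $\alpha=\beta=0$. The exponent is half the quadratic form
$$\langle\alpha,S^{-1}\alpha\rangle+2i\tau\langle\alpha,S^{-1}(1-h)^T\beta\rangle+|\beta|^2-\tau^2\langle\beta,(1-h)S^{-1}(1-h)^T\beta\rangle,$$
so the result is $(2\pi)^d\det(S)^{-1/2}$ times a polynomial in the entries of $1$, $S^{-1}$, $\tau S^{-1}(1-h)^T$ and $\tau^2(1-h)S^{-1}(1-h)^T$. By (11) these are polynomials in the entries of $h$, $h^{-1}$ and in $z$, times rational functions of $z^{1/2}$, over powers of $\det(1-zh)$. Products of matrix coefficients are matrix coefficients of tensor products. Hence $I(\tau;a)$ is a finite sum of terms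
$$R(z^{1/2})\int_Hb'(h)\det(1-zh)^{-m}dh,\qquad R\text{ rational},\ m\ge1,\tag{12}$$
with $b'$ a finite linear combination of matrix coefficients, independent of $z$.

**Step 5d: the $H$-integral is a Hilbert series.** As $\det(1-zh)$ and $dh$ are invariant under conjugation, $b'$ may be replaced by its conjugation average. For an irreducible representation $\sigma$, Schur's lemma gives $\int_H\mathrm{tr}(A\sigma(khk^{-1}))dk=\frac{\mathrm{tr}A}{\dim\sigma}\chi_\sigma(h)$. So we may take $b'=\chi_\sigma$. Let $U=V_{\mathbb C}^{\oplus m}$. Diagonalizing $h$, with eigenvalues of modulus $1$, gives $\det(1-zh)^{-m}=\sum_kz^k\,\mathrm{tr}(h|S^kU)$. This converges uniformly in $h$ for fixed $z\in(0,1)$, because $|\mathrm{tr}(h|S^kU)|\le\dim S^kU$ grows polynomially. So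
$$\int_H\chi_\sigma(h)\det(1-zh)^{-m}dh=\sum_{k\ge0}z^k\int_H\chi_\sigma(h)\,\mathrm{tr}(h|S^kU)\,dh=\sum_{k\ge0}z^k\dim(\sigma\otimes S^kU)^H .\tag{13}$$

**Step 5e: rationality.** Let $R_H$ (the Reynolds operator) denote averaging over $H$. First, $S(U)^H$ is a finitely generated graded algebra (Hilbert): the ideal of $S(U)$ generated by invariants of positive degree is generated by finitely many homogeneous invariants $f_1,\dots,f_\rho$ of positive degree. If $f$ is an invariant of positive degree, write $f=\sum g_if_i$ with $g_i$ homogeneous of lower degree and average: $f=\sum R_H(g_i)f_i$. By induction on the degree $f$ is a polynomial in the $f_i$. Second, the $S(U)$-submodule of the Noetherian module $\sigma\otimes S(U)$ generated by the invariants is generated by finitely many homogeneous invariants $m_1,\dots,m_\rho$ (with a new $\rho$). If an invariant $m$ equals $\sum g_im_i$, then averaging gives $m=\sum R_H(g_i)m_i$. So $(\sigma\otimes S(U))^H$ is a finitely generated graded module over the finitely generated graded algebra $S(U)^H$. By the Hilbert–Serre theorem,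 (13) is a rational function of $z$.

**Step 5f: power series in $\epsilon$.** By (12) and (13), $I(\tau;a)$ is a rational function of $\zeta=z^{1/2}$ on $(0,1)$. Since $\epsilon=\zeta^{-1}-\zeta$ has derivative $-2$ at $\zeta=1$, it is an analytic coordinate near $\zeta=1$, and $\zeta\to1^-$ corresponds to $\epsilon\to0^+$. So $I$ is meromorphic in $\epsilon$ near $\epsilon=0$. As $|I|\le\int|a|$ stays bounded when $\epsilon\to0^+$, there is no pole. $\square$

**Example.** For $p=1$, $b=1$ the proof gives $I=(2\pi)^d(1-z)^d\sum_kz^k\dim S^k(V_{\mathbb C})^H$. For $H=SO(3)$ on $\mathbb R^3$ the invariants are the powers of $|x|^2$, so $I=(2\pi)^3\frac{(1-z)^3}{1-z^2}=(2\pi)^3\frac{(1-z)^2}{1+z}$. Direct check: the rotation angle has density $\frac1\pi(1-\cos\theta)$ on $[0,\pi]$, and $\det(S)^{1/2}=1+\tau^2c$ with $c=2-2\cos\theta$. Since $1-\cos\theta=\frac c2$ and $\frac{c/2}{1+\tau^2c}=\frac1{2\tau^2}\big(1-\frac1{1+\tau^2c}\big)$, the integral in (7) gives $I=(2\pi)^3\frac1{2\tau^2}\big(1-(1+4\tau^2)^{-1/2}\big)$. With $\frac1{2\tau^2}=\frac{(1-z)^2}{2z}$ and $1-\frac{1-z}{1+z}=\frac{2z}{1+z}$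 the two agree.

## 6. Density of the Gaussian amplitudes

**Step 6a: the amplitudes of Claim 7 span a dense subspace of $\mathcal S(X)$.** Let $\varphi_\nu$ be the Hermite functions on $V\times V$, which are polynomials times $e^{-(|x|^2+|\xi|^2)/2}$ and form an orthonormal basis of $L^2$, with eigenvalues $\lambda_\nu$ of the harmonic oscillator $\mathcal O$. For $a\in\mathcal S(X)$ put $a_\nu(h)=\int a\,\varphi_\nu\,dx\,d\xi\in C^\infty(H)$. For every differential operator $D_h$ on $H$ and every $M$,
$$\lambda_\nu^M\,D_ha_\nu=\int(D_h\mathcal O^Ma)\,\varphi_\nu\,dx\,d\xi$$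
is bounded uniformly in $\nu$ and $h$. The Schwartz seminorms of $\varphi_\nu$, and the number of $\nu$ with $\lambda_\nu\le\Lambda$, grow polynomially in $\lambda_\nu$ and $\Lambda$. So $\sum_\nu a_\nu(h)\varphi_\nu$ converges in $\mathcal S(X)$. Its sum is $a$, because for each $h$ it converges to $a(\cdot,h)$ in $L^2$.

It remains to approximate each $a_\nu$ in $C^\infty(H)$ by linear combinations of matrix coefficients. Take a bi-invariant metric on $H$. The eigenspaces of its Laplacian are finite-dimensional and invariant under translations. A function $\phi$ in such a space is a matrix coefficient of the right translation representation: $\phi(h)=\mathrm{ev}_1(R_h\phi)$. The eigenfunction expansion of a smooth function converges in $C^\infty(H)$.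

**Step 6b: end of the proof of Proposition 5.** For $a$ as in Claim 7, the convergent power series in $\tau^{-1}$ is an asymptotic expansion. By uniqueness, $c_{p,k}(a)=0$ unless $k=0$ and $p\in\mathbb Z_{\ge0}$. The functionals $c_{p,k}$ are continuous on $\mathcal S(X)$ (Claim 6) and, for all other $(p,k)$, vanish on a dense subspace (Step 6a). So they vanish identically. $\blacksquare$

**Corollary 8.** Let $F(x,h,w,\epsilon)$ be smooth on $V\times H\times V\times[0,1]$, supported in $x\in$ a compact set, with all derivatives $O((1+|w|)^{-M})$ for every $M$, uniformly. Then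
$$\int_H\int_VF\big(x,h,\tfrac{hx-x}\epsilon,\epsilon\big)dx\,dh\sim\sum_{j\ge0}c_j\epsilon^j\qquad(\epsilon\to0^+).$$

*Proof.* By Taylor's formula $F=\sum_{j<J}\epsilon^jF_j(x,h,w)+\epsilon^JR_J$, with $R_J$ bounded and supported in $x\in$ a compact set. The last term contributes $O(\epsilon^J)$. Each $F_j$ is Schwartz in $(x,w)$, uniformly in $h$ with all $h$-derivatives. By Fourier inversion in $w$, $F_j(x,h,w)=\int_Va_j(x,\xi,h)e^{-i\langle\xi,w\rangle}d\xi$ with $a_j\in\mathcal S(X)$. Then
$$\int_H\int_VF_j\big(x,h,\tfrac{hx-x}\epsilon\big)dx\,dh=\int_Xa_j\,e^{\frac i\epsilon\langle\xi,x-hx\rangle}dx\,d\xi\,dh=I(1/\epsilon;a_j).$$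
Apply Proposition 5 to each $a_j$. $\square$

## 7. Compact group actions: proof of Theorem 4

**Step 7a: reduction to the Riemannian density.** Write $\mu=e^\psi d\mathrm{vol}_g$ with $\psi$ smooth and $G$-invariant. Multiplication by $e^{\psi/2}$ is a $G$-equivariant unitary map $L^2(N,\mathcal E;\mu)\to L^2(N,\mathcal E;d\mathrm{vol}_g)$. It conjugates $\tilde L$ to an equivariant operator with the same principal symbol, symmetric for $d\mathrm{vol}_g$. The traces agree. So we may assume $\mu=d\mathrm{vol}_g$, and (1), (2) hold.

**Step 7b: reduction to a tube.** By (2), $T(t)=\int_N\Theta_t\,d\mu$ with $\Theta_t(x)=\int_G\mathrm{tr}(g^{-1}k_t(gx,x))\,dg$. The function $\Theta_t$ is $G$-invariant: equivariance gives $k_t(kx,ky)=k\,k_t(x,y)k^{-1}$, so with $g'=k^{-1}gk$,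
$$\mathrm{tr}\big(g^{-1}k_t(gkx,kx)\big)=\mathrm{tr}\big(g^{-1}k\,k_t(g'x,x)k^{-1}\big)=\mathrm{tr}\big(g'^{-1}k_t(g'x,x)\big),$$
and $dg$ is invariant under conjugation. Using a finite $G$-invariant partition of unity, it suffices to expand $T_\phi(t)=\int_N\phi\,\Theta_t\,d\mu$ with $\phi$ smooth, invariant and supported in a small tube around an orbit $Gx_0$.

**Step 7c: integration over the slice.** Let $H=G_{x_0}$, $V=(T_{x_0}Gx_0)^\perp$, and let $V_\delta\subset V$ be the open $\delta$-ball, identified by $\exp_{x_0}$ with a submanifold of $N$ on which $H$ acts linearly and orthogonally. By the slice theorem, for small $\delta$ the map $G\times_HV_\delta\to N$ is a diffeomorphism onto an open invariant set, the tube, and $G_v\subset H$ for $v\in V_\delta$. The push-forward $\nu$ of $dg\otimes dv$ under the proper submersion $G\times V_\delta\to G\times_HV_\delta$ is a smooth positive invariant density. So $\mu=\rho\,\nu$ with $\rho$ smooth and invariant. Hence, for invariant $F$ with support in the tube, $\int_NF\,d\mu=\int_G\int_{V_\delta}(F\rho)(gv)\,dv\,dg=\int_{V_\delta}F(v)\rho(v)\,dv$,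 and
$$T_\phi(t)=\int_{V_\delta}\phi(v)\rho(v)\,\Theta_t(v)\,dv .\tag{14}$$

**Step 7d: coordinates near $H$ and near $x_0$.** Let $\mathfrak g=\mathfrak h\oplus\mathfrak m$ be an $\mathrm{Ad}(H)$-invariant splitting. For small $r$, $(Y,h)\mapsto g=\exp(Y)h$ with $Y\in\mathfrak m$, $|Y|<r$, $h\in H$, parametrizes a neighborhood of $H$ in $G$. Since $dg$ and $dh$ are invariant under right translation by $H$, we have $dg=j(Y)\,dY\,dh$ with $j$ smooth and independent of $h$. For small $r,\delta$ the map $(Y,v)\mapsto\exp(Y)v$ is a coordinate system on a neighborhood $\Omega$ of $x_0$, convex in these coordinates (a product of balls). After shrinking, Lemma 2 gives (3) on $\Omega\times\Omega$. The point $gv=\exp(Y)(hv)$ has coordinates $(Y,hv)$, and $v$ has coordinates $(0,v)$. So their difference is $(Y,hv-v)$.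

**Step 7e: localization near $H$.** Let $\eta\in C_c^\infty(\{|Y|<r\})$ with $\eta=1$ near $0$, regarded also as a function of $g=\exp(Y)h$, extended by $0$ to $G$. The set of $(g,v)$ with $v\in\mathrm{supp}\,\phi\cap V_\delta$ (compact) and $g\notin\exp(\{\eta=1\}^\circ)H$ is compact. On it $gv\ne v$, because $G_v\subset H$. So $d(gv,v)\ge c>0$ there, and the part of the integral with $1-\eta$ contributes $O(t^{N_2})$ by (1). With the smooth functions $A_i(g,v)=\mathrm{tr}(g^{-1}u_i(gv,v))$,
$$T_\phi(t)=\sum_{i=0}^{N_1}\frac{t^i}{(4\pi t)^{n/2}}\int_V\int_H\int_{\mathfrak m}\eta\,j\,A_i\,\phi\,\rho\;e^{-\frac1{4t}\langle(Y,hv-v),\,\mathcal A\,(Y,hv-v)\rangle}\,dY\,dh\,dv+O(t^{N_2}),$$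
with $\mathcal A=\mathcal A((Y,hv),(0,v))$.

**Step 7f: scaling.** Put $\epsilon=\sqrt t$ and $Y=\epsilon y$. Only the orbit directions are rescaled; the slice variable $v$ is kept. The $i$-th integral equals $\epsilon^{\dim\mathfrak m}\int_H\int_VF_i\big(v,h,\frac{hv-v}\epsilon,\epsilon\big)dv\,dh$ with
$$F_i(v,h,w,\epsilon)=\int_{\mathfrak m}\phi(v)\rho(v)\,\eta(\epsilon y)\,j(\epsilon y)\,A_i(\exp(\epsilon y)h,v)\,e^{-\frac14\langle(y,w),\,\mathcal A((\epsilon y,hv),(0,v))\,(y,w)\rangle}\,dy .$$
Here $w\in V$ is an independent variable. Since $\mathcal A\ge c_0$ and all derivatives of the coefficient functions are bounded on the support, every derivative of the integrand in $(v,h,w,\epsilon)$ is bounded by $C(1+|y|+|w|)^Me^{-c_0(|y|^2+|w|^2)/4}$, uniformly for $\epsilon\in[0,1]$. Hence $F_i$ is smooth, also at $\epsilon=0$, and satisfies the hypotheses of Corollary 8. So $T_\phi(t)$ expands in integer powers of $\epsilon=\sqrt t$, with exponents $\ge-n+\dim\mathfrak m\ge-n$, without logarithms, up to $O(t^{N_2})$. Let $N_1\to\infty$ and sum over the finitely many $\phi$.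 $\blacksquare$

## 8. Basic sections as invariant sections over Molino's manifold

To deduce Theorem 3 we must turn basic sections on $M$ into invariant sections on a closed manifold. We may assume $M$ connected, since traces add over components.

**Step 8a: Molino's construction** (Molino, *Riemannian Foliations*, Birkhäuser 1988). Let $\pi:\hat M\to M$ be the principal bundle of orthonormal frames of $Q$, with group $G=O(q)$. A frame $u$ is an isometry $\mathbb R^q\to Q_{\pi(u)}$, and we let $g$ act by $u\mapsto u\circ g^{-1}$. The bundle carries a lifted foliation $\hat{\mathcal F}$, obtained by transporting frames along the leaves. It is $G$-invariant and horizontal for $\nabla^Q$, and $\pi_*:T\hat{\mathcal F}\to T\mathcal F$ is a fiberwise isomorphism. Call a field $Y$ on $\hat M$ *foliated* if $[X,Y]$ is tangent to $\hat{\mathcal F}$ whenever $X$ is. The bundle $N\hat{\mathcal F}$ is trivialized by foliated fields: the standard horizontal fields $B_1,\dots,B_q$, with $\pi_*B_j(u)=u(e_j)$ in $Q$ (here $(e_j)$ is the standard basis of $\mathbb R^q$), and the fundamental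 fields $A_a^*$ of a basis $(A_a)$ of $\mathfrak o(q)$, orthonormal for an $\mathrm{Ad}(G)$-invariant inner product. The structure theorem says: the leaf closures of $\hat{\mathcal F}$ are the fibers of a smooth fibration $\hat\pi:\hat M\to\hat W$ onto a closed manifold on which $G$ acts smoothly, and $\hat\pi$ is equivariant.

For the irrational lines on $T^2$, $\hat M$ is two copies of $T^2$, $\hat W$ is two points, and $O(1)$ exchanges them. For the flow on $S^3$, $\hat M^+/T^2$ of Section 3 is one half of $\hat W$.

Basic functions on $\hat\pi^{-1}(U)$ are constant on leaf closures, so they are exactly the functions $f\circ\hat\pi$ with $f\in C^\infty(U)$. If $Y$ is foliated and $f$ basic, then $X(Yf)=[X,Y]f+Y(Xf)=0$ for $X$ tangent to $\hat{\mathcal F}$. So $Y$ acts on $C^\infty(\hat W)$ as a derivation, that is, it projects to a vector field $\hat\pi_*Y$ on $\hat W$. Its flow preserves $\hat{\mathcal F}$ and maps fibers of $\hat\pi$ to fibers.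

Let $\hat E=\pi^*E$ with the pulled back metric, connection $\hat\nabla$ and natural $G$-action. Its curvature satisfies $i_X\hat R=0$ for $X\in T\hat{\mathcal F}$. The $G$-invariant sections of $\hat E$ are the pull-backs of sections of $E$. Since $\pi_*:T\hat{\mathcal F}\to T\mathcal F$ is a fiberwise isomorphism, $\pi^*:\Gamma_b(M,E)\cong\Gamma_b(\hat M,\hat E)^G$.

**Step 8b: the fibers of a bundle over $\hat W$.** For $y\in\hat W$ let $\mathcal E_y$ be the space of smooth leafwise parallel sections of $\hat E|_{\hat\pi^{-1}(y)}$. Such a section, if it vanishes at one point, vanishes on the leaf through it, which is dense in $\hat\pi^{-1}(y)$, so it vanishes. Hence evaluation at any point is injective on $\mathcal E_y$, $\dim\mathcal E_y\le\mathrm{rank}\,E$, and linearly independent elements are independent at every point.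

**Step 8c: extending to nearby fibers.** The purpose is to show that $\mathcal E=\bigsqcup_y\mathcal E_y$ is a smooth vector bundle. Fix $y$ and let $K=\hat\pi^{-1}(y)$. The fields $B_j,A_a^*$ span $N\hat{\mathcal F}$, which maps onto $T\hat W$. So we may choose $Y_1,\dots,Y_r$ among them, $r=\dim\hat W$, whose projections form a basis of $T_y\hat W$. For small $\tau\in\mathbb R^r$ and $x\in K$ let $\Phi(x,\tau)$ be the time-one flow of $\sum\tau_iY_i$ applied to $x$. It covers $\tau\mapsto$ (time-one flow of $\sum\tau_i\hat\pi_*Y_i$)$(y)$, which has invertible derivative at $0$ and maps a small ball diffeomorphically onto a neighborhood $U$ of $y$. For fixed $\tau$ it maps $K$ diffeomorphically onto the corresponding fiber. So $\Phi$ is a diffeomorphism onto $\hat\pi^{-1}(U)$. For $s\in\mathcal E_y$ define $\tilde s$ on $\hat\pi^{-1}(U)$ by $\hat\nabla$-parallel transport of $s(x)$ along $\sigma\mapsto\Phi(x,\sigma\tau)$, $\sigma\in[0,1]$. It is smooth.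

The section $\tilde s$ is leafwise parallel. Fix $\tau$, let $\varphi_\sigma$ be the flow of $Y=\sum\tau_iY_i$, so $\Phi(x,\sigma\tau)=\varphi_\sigma(x)$, and pull $\hat\nabla$ back to $K\times[0,1]$ by $(x,\sigma)\mapsto\varphi_\sigma(x)$. For a local field $X$ on $K$ tangent to $\hat{\mathcal F}$, which commutes with $\partial_\sigma$,
$$\nabla_{\partial_\sigma}\nabla_X\tilde s=\nabla_X\nabla_{\partial_\sigma}\tilde s+\hat R(Y,\varphi_{\sigma*}X)\tilde s=0,$$
since $\varphi_{\sigma*}X$ is tangent to $\hat{\mathcal F}$. So $\nabla_X\tilde s$ is parallel in $\sigma$, and it is $0$ at $\sigma=0$. Hence it is $0$ for all $\sigma$.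

This gives an injection $\mathcal E_y\to\mathcal E_{y'}$ for $y'\in U$. The same argument along the reversed flow gives an injection $\mathcal E_{y'}\to\mathcal E_y$, so the dimensions agree. A basis of $\mathcal E_y$ therefore extends to smooth basic sections over $\hat\pi^{-1}(U)$ that restrict to a basis of each $\mathcal E_{y'}$. In this frame the coefficients of a basic section are constant on the fibers of $\hat\pi$. They are smooth because the frame is pointwise independent. So they are smooth functions on $U$. Thus $\mathcal E$ is a smooth vector bundle, graded as $\mathcal E^+\oplus\mathcal E^-$, with $\Gamma(\hat W,\mathcal E)=\Gamma_b(\hat M,\hat E)$.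

**Step 8d: group action, metric, density.** The group $G$ preserves $\hat{\mathcal F}$ and $\hat\nabla$, so it acts on $\mathcal E$. The action is smooth: if $(s_i)$, $(s_j')$ are local basic frames, $g\,s_i(y)=\sum_jm_{ji}(g,y)\,s_j'(gy)$, and $\lambda$ is a local section of $\hat\pi$, evaluate at the point $g\lambda(y)$. The left side is smooth in $(g,y)$ and the $s_j'$ are pointwise independent, so the $m_{ji}$ are smooth. As $\hat\nabla$ is metric, inner products of basic sections are basic functions, so $\mathcal E$ inherits a $G$-invariant Hermitian metric. Give $\hat M$ the density $dV\otimes$(normalized Haar measure on the fibers of $\pi$), and let $\mu$ be its push-forward under the proper submersion $\hat\pi$. It is a smooth positive $G$-invariant density on $\hat W$. Then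
$$\Gamma_b(M,E^\pm)\cong\Gamma(\hat W,\mathcal E^\pm)^G\tag{15}$$
and this is isometric for the $L^2$ inner products: $\int_M(s_1,s_2)\,dV$ is the integral of $(\pi^*s_1,\pi^*s_2)$ over $\hat M$, which is the integral of the corresponding function on $\hat W$ against $\mu$.

## 9. The operator on $\hat W$ and the proof of Theorem 3

**Step 9a: a first order operator inducing $D_b^E$.** For a foliated field $Y$, $\hat\nabla_Y$ preserves basic sections: for $X$ tangent to $\hat{\mathcal F}$ and $s$ basic, $\hat\nabla_X\hat\nabla_Ys=\hat\nabla_Y\hat\nabla_Xs+\hat\nabla_{[X,Y]}s+\hat R(X,Y)s=0$. On basic sections it depends only on $Y$ mod $T\hat{\mathcal F}$, and $\hat\nabla_Y(fs)=f\hat\nabla_Ys+(\hat\pi_*Y)(f)s$ for $f\in C^\infty(\hat W)$. So $\hat\nabla_Y$ is a first order differential operator on $\mathcal E$.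

The endomorphisms $\hat c_\xi(u)=c(u(\xi))$ of $\hat E$, $\xi\in\mathbb R^q$, preserve basic sections: $c$ is compatible with $\nabla^E$, and the tautological section $u\mapsto u(\xi)$ of $\pi^*Q$ is parallel in horizontal directions, in particular along $\hat{\mathcal F}$. So does $\hat k=\pi^*c(\kappa_b^\sharp)$, because $\kappa_b$ is basic. Write $\hat c_j=\hat c_{e_j}$. Then
$$\mathcal D=\sum_j\hat c_j\hat\nabla_{B_j}-\tfrac12\hat k$$
is an odd first order differential operator on $\mathcal E\to\hat W$, and $\mathcal D\pi^*s=\pi^*D_b^Es$ for $s\in\Gamma_b(M,E)$, because $(\hat\nabla_{B_j}\pi^*s)(u)=\nabla^E_{u(e_j)}s$.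

It is $G$-equivariant. Let $B_\xi$ be the combination of the $B_j$ with $\pi_*B_\xi(u)=u(\xi)$. The image of $B_\xi(u)$ under $g$ sits at $gu=u\circ g^{-1}$ and projects to $u(\xi)=(gu)(g\xi)$, so $g_*B_\xi=B_{g\xi}$ mod $T\hat{\mathcal F}$. Likewise $g\,\hat c_\xi\,g^{-1}=\hat c_{g\xi}$, and $\hat k$ is invariant. The sum over the orthonormal basis $(e_j)$ is unchanged when replaced by $(ge_j)$.

With $b_j=\hat\pi_*B_j$ the symbol is $\sigma(\mathcal D)(\eta)=i\sum_j\eta(b_j)\hat c_j$. It is Hermitian, since the $\hat c_j$ are skew-Hermitian, and by the Clifford relation $\sigma(\mathcal D)(\eta)^2=\sum_j\eta(b_j)^2$. In general this is not positive definite, since the $b_j$ need not span $T\hat W$. The next step repairs this without changing anything on invariant sections.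

**Step 9b: elliptic operators.** Let $\mathcal D^\pm:\Gamma(\hat W,\mathcal E^\pm)\to\Gamma(\hat W,\mathcal E^\mp)$ be the parts of $\mathcal D$, and ${}^*$ the formal adjoint for $\mu$ and the metric of $\mathcal E$. For $A\in\mathfrak o(q)$ let $\mathcal L_A$ be the infinitesimal action on $\Gamma(\hat W,\mathcal E)$. It is skew-symmetric, because the action is unitary, and it vanishes on $G$-invariant sections. The operator $-\sum_a\mathcal L_{A_a}^2$ is symmetric, is $G$-equivariant because $(A_a)$ is orthonormal for an $\mathrm{Ad}(G)$-invariant inner product, and has symbol $\sum_a\eta(\hat\pi_*A_a^*)^2$. Set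
$$\tilde L^+=(\mathcal D^+)^*\mathcal D^+-\sum_a\mathcal L_{A_a}^2\ \text{ on }\mathcal E^+,\qquad\tilde L^-=\mathcal D^+(\mathcal D^+)^*-\sum_a\mathcal L_{A_a}^2\ \text{ on }\mathcal E^- .$$
These are symmetric and $G$-equivariant. Since $\sigma(\mathcal D)(\eta)$ is Hermitian, $\sigma(\mathcal D^+)^*=\sigma(\mathcal D^-)$, so both have the scalar principal symbol
$$|\eta|^2:=\sum_j\eta(b_j)^2+\sum_a\eta(\hat\pi_*A_a^*)^2 .$$
It is positive definite, because $\{B_j,A_a^*\}$ spans $N\hat{\mathcal F}$ and $N\hat{\mathcal F}\to T\hat W$ is onto. It is $G$-invariant, because $G$ transforms $(B_j)$ (mod $T\hat{\mathcal F}$) and $(A_a^*)$ by orthogonal matrices. So it is dual to a $G$-invariant Riemannian metric on $\hat W$, and all hypotheses of Theorem 4 hold for $N=\hat W$, $\mathcal E^\pm$, $\mu$, $\tilde L^\pm$.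

**Step 9c: identification of the traces.** Let $s\in\Gamma(\hat W,\mathcal E^-)^G=\Gamma_b(M,E^-)$. By equivariance and by invariance of $\mu$ and the metric, $(\mathcal D^+)^*s$ is $G$-invariant. For all $u\in\Gamma(\hat W,\mathcal E^+)^G=\Gamma_b(M,E^+)$,
$$\langle u,(\mathcal D^+)^*s\rangle=\langle\mathcal D^+u,s\rangle=\langle D_b^{E+}u,s\rangle .$$
Hence $(\mathcal D^+)^*s=(D_b^{E+})^{\mathrm{adj}}s$. Since $\mathcal L_A=0$ on invariant sections, $\tilde L^\pm=L^\pm$ on the spaces (15).

The self-adjoint closure of $\tilde L^\pm$ commutes with $G$, so its finite-dimensional eigenspaces are $G$-invariant, and $L^2(\hat W,\mathcal E^\pm)^G$ has an orthonormal basis of eigensections. These are smooth by ellipticity, hence are smooth basic eigensections of $L^\pm$. By averaging, $L^2(\hat W,\mathcal E^\pm)^G$ is the $L^2$-completion of $\Gamma_b(M,E^\pm)$, so they are complete there. Since $L^\pm$ is essentially self-adjoint, they diagonalize its closure, and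
$$\mathrm{Tr}\,e^{-tL^\pm}=\mathrm{Tr}\big(e^{-t\tilde L^\pm}|_{L^2(\hat W,\mathcal E^\pm)^G}\big).\tag{16}$$

**Step 9d: conclusion.** By (16) and Theorem 4, $\mathrm{Tr}\,e^{-tL^\pm}\sim\sum_jc_j^\pm t^{j/2}$ without logarithms. Expansions in the scale $t^\alpha(\log t)^k$ are unique. Comparison with (5) gives $a_{j,k}^\pm=0$ for all $j\ge1$, $k>0$. With $a_j^\pm=a_{j,0}^\pm$ for $j\ge1$ this is Theorem 3, and the conjecture is true. $\blacksquare$

## 10. Poles of the zeta functions

The absence of logarithms can be read on $\zeta_{L^\pm}(s)=\sum_{\lambda>0}\lambda^{-s}$, where $\lambda$ runs over the positive eigenvalues with multiplicity. For $\mathrm{Re}\,s$ large,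
$$\Gamma(s)\zeta_{L^\pm}(s)=\int_0^\infty t^{s-1}\big(\mathrm{Tr}\,e^{-tL^\pm}-\dim\ker L^\pm\big)\,dt .$$
The integral over $[1,\infty)$ is entire, by exponential decay. On $[0,1]$, by Theorem 3, a term $a_j^\pm t^{(j-\overline q)/2}$ contributes $a_j^\pm\big/\big(s-\tfrac{\overline q-j}2\big)$, the kernel term contributes $-\dim\ker L^\pm/s$, and the remainders are holomorphic in half-planes extending arbitrarily far to the left. So the right side continues meromorphically to $\mathbb C$ with only simple poles, at $s=(\overline q-j)/2$ with residue $a_j^\pm$ (corrected by $-\dim\ker L^\pm$ at $s=0$). A term $t^{(j-\overline q)/2}(\log t)^k$ with $k>0$ would have produced a pole of order $k+1$. Since $1/\Gamma$ has simple zeros at $0,-1,-2,\dots$, the function $\zeta_{L^\pm}$ has at most simple poles, contained in $\{(\overline q-j)/2:j\ge0\}\setminus\{0,-1,-2,\dots\}$, and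
$$\zeta_{L^\pm}(0)=a^\pm_{\overline q}-\dim\ker L^\pm .$$
In the mapping torus example of Section 2, $a_1^+=\frac12$ and $\dim\ker L^+=1$, so $\zeta_{L^+}(0)=-\frac12$. This agrees with $\zeta_{L^+}(s)=\sum_{n\ge1}n^{-2s}$, the Riemann zeta function at $2s$, whose value at $s=0$ is $-\frac12$.
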